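\title{Signed mixtures of i.i.d.\ laws and the positive symmetric projective norm of $e_1\vee\cdots\vee e_n$}

\begin{abstract}
The law of an exchangeable random vector of length $n$ need not be a mixture of i.i.d.\ laws, but it is a signed mixture, and the best general bound for the total variation of the mixing measure is $\kappa(n)$, the positive symmetric projective norm of $e_1\vee\cdots\vee e_n$ over $\ell_1^n$. We prove that $\kappa(n)=\frac1{n!}\sum_{k=1}^n\binom nk k^n$, the coefficient of $z^n$ in $(1+e^z)^n$, and that the optimal representation of $e_1\vee\cdots\vee e_n$ is unique. It follows that $\kappa(n)\sim\gamma^n/\sqrt{2\pi\zeta n}$ with $\gamma=1/W(1/e)$ and $\zeta=1+W(1/e)$, where $W$ is the Lambert function. In particular $\lim\kappa(n)^{1/n}$ exists and equals $1/W(1/e)=3.5911\ldots$. The upper bound is an inclusion--exclusion identity. The lower bound comes from a combination of elementary symmetric polynomials that is bounded by $1$ on the simplex and takes the values $\pm1$, alternating with the dimension, at the barycenters of its faces.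
\end{abstract}

\section{Introduction}

\subsection*{Signed mixtures}
Let $(S,\mathcal S)$ be a measurable space, let $n\ge1$, and give $S^n$ the product $\sigma$-field. A random vector $(X_1,\dots,X_n)$ in $S^n$, and also its law, is called \emph{exchangeable} if the law is invariant under permutations of the coordinates. Let $\mathcal P(S)$ be the set of probability measures on $S$, with the $\sigma$-field generated by the maps $\nu\mapsto\nu(A)$, $A\in\mathcal S$. For $\nu\in\mathcal P(S)$ let $\nu^n=\nu\otimes\cdots\otimes\nu$ be the law of $n$ i.i.d.\ random elements with law $\nu$. Signed measures are finite throughout. If $\lambda=\lambda^+-\lambda^-$ is the Jordan decomposition, then $|\lambda|=\lambda^++\lambda^-$, the total variation $\|\lambda\|$ is the total mass of $|\lambda|$, and $|\int f\,d\lambda|\le\int|f|\,d|\lambda|$.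

If we pick $\nu$ at random from a probability measure $\lambda$ on $\mathcal P(S)$ and then sample $n$ times from $\nu$, we obtain an exchangeable vector with law
\begin{equation}\label{eq:mixture}
\mu=\int_{\mathcal P(S)}\nu^n\,d\lambda(\nu),
\end{equation}
meaning that $\mu(B)=\int\nu^n(B)\,d\lambda(\nu)$ for every measurable $B\subseteq S^n$. Not every exchangeable law arises in this way. Let $S=\{1,2\}$ and let $\mu$ give mass $\frac12$ to $(1,2)$ and to $(2,1)$. If $\nu(\{1\})=t$, then $\nu^2$ gives the diagonal the mass $t^2+(1-t)^2\ge\frac12$, while $\mu$ gives it mass $0$. With negative weights the diagonal can be removed: if $\nu$ is uniform on $S$, then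
\[
\mu=2\nu^2-\tfrac12\delta_1^2-\tfrac12\delta_2^2 ,
\]
which is \eqref{eq:mixture} with a signed measure of total variation $3$. In general, $B=S^n$ in \eqref{eq:mixture} gives $\lambda(\mathcal P(S))=1$, so $\|\lambda\|=1+2\lambda^-(\mathcal P(S))$. The least possible $\|\lambda\|$ thus measures how much negative mass the representation of $\mu$ needs.

The natural candidate for the worst case is a uniform random permutation of $(1,\dots,n)$, with $S=[n]=\{1,\dots,n\}$: its coordinates never coincide, while those of an i.i.d.\ sample from $n$ points usually do. Indeed, let $D\subseteq[n]^n$ be the set of sequences with distinct entries and put $x_i=\nu(\{i\})$. Then $\nu^n(D)=n!\,x_1\cdots x_n\le n!/n^n$ by the inequality of arithmetic and geometric means, and $1=\mu(D)=\int\nu^n(D)\,d\lambda$ forces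
\begin{equation}\label{eq:amgm}
\|\lambda\|\ge n^n/n! .
\end{equation}

\subsection*{The constant $\kappa(n)$}
This case can be stated in terms of tensors. Let $e_1,\dots,e_n$ be the standard basis of $\mathbb R^n$, regarded as the ordered Banach space $\ell_1^n$ with norm $\|v\|_1=\sum_i|v_i|$ and the coordinatewise order, and let
\[
\Delta=\Big\{x\in\mathbb R^n:\ x_i\ge0,\ \sum_ix_i=1\Big\}.
\]
A probability measure $\nu$ on $[n]$ is a point $x\in\Delta$. A signed measure on $[n]^n$ is an element of $(\mathbb R^n)^{\otimes n}$, the point mass at $(i_1,\dots,i_n)$ being the basis tensor $e_{i_1}\otimes\cdots\otimes e_{i_n}$. Under this dictionary $\nu^n$ is $x^{\otimes n}=x\otimes\cdots\otimes x$, whose coordinates are the monomials $x_{i_1}\cdots x_{i_n}$, and the law of a uniform random permutation is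
\[
\tau_n:=e_1\vee\cdots\vee e_n:=\frac1{n!}\sum_{\sigma\in\mathfrak S_n}e_{\sigma(1)}\otimes\cdots\otimes e_{\sigma(n)} .
\]
The \emph{positive symmetric projective norm} of a symmetric tensor $\tau\in(\mathbb R^n)^{\otimes n}$ is
\begin{equation}\label{eq:norm}
\|\tau\|_{\pi,s,+}:=\inf\Big\{\sum_r|a_r|\,\|v_r\|_1^n:\ \tau=\sum_ra_r\,v_r^{\otimes n}\Big\},
\end{equation}
the infimum over all finite representations with $a_r\in\mathbb R$ and $v_r\ge0$, and we define
\[
\kappa(n):=\|e_1\vee\cdots\vee e_n\|_{\pi,s,+}.
\]
It is known that $\kappa(n)$ is the best constant such that every exchangeable law $\mu$ on $S^n$, for an arbitrary measurable space $S$, has a representation \eqref{eq:mixture} with $\|\lambda\|\le\kappa(n)$, that $\kappa(2)=3$, and that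
\begin{equation}\label{eq:known}
\frac{n^n}{n!}\le\kappa(n)\le2^{n-1}\frac{n^n}{n!}.
\end{equation}
Since $(n^n/n!)^{1/n}\to e$ by Stirling's formula, $e\le\limsup\kappa(n)^{1/n}\le2e$. The problem, posed by Janson \cite{Janson}, is to determine $\limsup_{n\to\infty}\kappa(n)^{1/n}$ and to decide whether $\lim_{n\to\infty}\kappa(n)^{1/n}$ exists.

One might guess the answer $e$, because without the constraint $v_r\ge0$ the infimum in \eqref{eq:norm} for $\tau_n$ is exactly $n^n/n!$ (Remark~\ref{rem:positivity}). For $n=2$, however, \eqref{eq:known} gives $2\le\kappa(2)\le4$ and the true value is neither bound. The growth rate, too, turns out to lie strictly between $e$ and $2e$.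

\subsection*{Results}
We compute $\kappa(n)$ exactly; $[z^n]$ denotes the coefficient of $z^n$ in a power series.

\begin{theorem}\label{thm:exact}
For every $n\ge1$,
\[
\kappa(n)=\frac1{n!}\sum_{k=1}^n\binom nk k^n=[z^n]\,(1+e^z)^n .
\]
Thus $\kappa(1),\dots,\kappa(4)=1,\ 3,\ 9,\ 85/3$.
\end{theorem}

The first three values suggest $3^{n-1}$, and the fourth exceeds $27$. To state the true rate, recall that the Lambert function $W$ is the inverse of the increasing bijection $t\mapsto te^t$ of $[0,\infty)$. Let $w=W(1/e)=0.27846\ldots$ be the unique positive solution of $we^w=1/e$.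

\begin{theorem}\label{thm:asym}
Put $\zeta=1+w$ and $\gamma=1/w=e^\zeta$. Then $\kappa(n)\le\gamma^n$ for all $n\ge1$, and
\[
\kappa(n)\sim\frac{\gamma^n}{\sqrt{2\pi\zeta n}}\qquad(n\to\infty).
\]
In particular the limit of $\kappa(n)^{1/n}$ exists, and
\[
\lim_{n\to\infty}\kappa(n)^{1/n}=\limsup_{n\to\infty}\kappa(n)^{1/n}=\frac1{W(1/e)}=3.5911\ldots
\]
\end{theorem}

For $\emptyset\ne I\subseteq[n]$ put $1_I=\sum_{i\in I}e_i$ and $u_I=1_I/|I|\in\Delta$. The points $u_I$ are the barycenters of the faces of $\Delta$; as probability measures on $[n]$, they are the uniform laws on the nonempty subsets. The optimal representation of $\tau_n$ lives on these points and is unique, even among measures with infinite support.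

\begin{theorem}\label{thm:unique}
Let $\lambda$ be a finite signed Borel measure on $\Delta$ with $\int x^{\otimes n}\,d\lambda=e_1\vee\cdots\vee e_n$. Then $\|\lambda\|\ge\kappa(n)$, with equality if and only if
\[
\lambda=\lambda^*:=\frac1{n!}\sum_{\emptyset\ne I\subseteq[n]}(-1)^{n-|I|}\,|I|^n\,\delta_{u_I}.
\]
\end{theorem}

\begin{corollary}\label{cor:exch}
For every measurable space $S$, every exchangeable law $\mu$ on $S^n$ is of the form $\int\nu^n\,d\lambda(\nu)$ with $\|\lambda\|\le\frac1{n!}\sum_{k=1}^n\binom nk k^n$. For $S=[n]$ and $\mu$ the law of a uniform random permutation of $(1,\dots,n)$, no smaller norm is possible.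
\end{corollary}

The proofs do not use the known facts quoted above. Section~\ref{sec:dual} shows that $\lambda^*$ represents $\tau_n$ and reduces its optimality to the existence of a polynomial bounded by $1$ on $\Delta$ with the signs of $\lambda^*$. Section~\ref{sec:small} finds that polynomial by hand for $n=2,3$, and Section~\ref{sec:poly} does so in general and proves Theorems \ref{thm:exact} and~\ref{thm:unique}. Theorem~\ref{thm:asym} follows by the saddle point method in Section~\ref{sec:asym}, and Corollary~\ref{cor:exch} is proved in Section~\ref{sec:exch}.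

\section{Representing measures and test polynomials}\label{sec:dual}

Fix $n\ge1$ and put $K_n=\frac1{n!}\sum_{k=1}^n\binom nk k^n$. A signed Borel measure $\lambda$ on $\Delta$ \emph{represents} $\tau_n$ if $\int x^{\otimes n}\,d\lambda=\tau_n$, that is, coordinate by coordinate,
\begin{equation}\label{eq:moments}
\int_\Delta x_{i_1}\cdots x_{i_n}\,d\lambda=
\begin{cases}1/n!&\text{if }(i_1,\dots,i_n)\text{ is a permutation of }(1,\dots,n),\\ 0&\text{otherwise.}\end{cases}
\end{equation}
The example in the introduction starts from all sequences in $\{1,2\}^2$ and subtracts those that miss a value. For general $n$ this is inclusion--exclusion over the set of values that the sequence may use.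

\begin{lemma}[Polarization identity]\label{lem:polar}
\begin{equation}\label{eq:polar}
n!\,\tau_n=\sum_{\emptyset\ne I\subseteq[n]}(-1)^{n-|I|}\,(1_I)^{\otimes n}.
\end{equation}
Consequently $\kappa(n)\le K_n$, the measure $\lambda^*$ represents $\tau_n$, and $\|\lambda^*\|=K_n$.
\end{lemma}

\begin{proof}
We have $(1_I)^{\otimes n}=\sum_{(i_1,\dots,i_n)\in I^n}e_{i_1}\otimes\cdots\otimes e_{i_n}$. Fix $(i_1,\dots,i_n)$, let $J=\{i_1,\dots,i_n\}$ and $d=n-|J|$. The coefficient of $e_{i_1}\otimes\cdots\otimes e_{i_n}$ on the right of \eqref{eq:polar} is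
\[
\sum_{J\subseteq I\subseteq[n]}(-1)^{n-|I|}=\sum_{r=0}^d\binom dr(-1)^{d-r},
\]
which is $1$ if $d=0$ and $(1-1)^d=0$ if $d\ge1$. The case $d=0$ occurs exactly when $(i_1,\dots,i_n)$ is a permutation, so this is also the coefficient on the left.

Since $1_I\ge0$ and $\|1_I\|_1=|I|$, dividing \eqref{eq:polar} by $n!$ gives a representation admissible in \eqref{eq:norm} with cost $\frac1{n!}\sum_I|I|^n=K_n$. Since $(1_I)^{\otimes n}=|I|^nu_I^{\otimes n}$, the same identity says that $\lambda^*$ represents $\tau_n$, and $\|\lambda^*\|=\frac1{n!}\sum_I|I|^n$ because the points $u_I$ are distinct.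
\end{proof}

For the lower bound it suffices to treat measures. Let $\tau_n=\sum_ra_rv_r^{\otimes n}$ with $v_r\ge0$, and discard the terms with $v_r=0$. Then $v_r/\|v_r\|_1\in\Delta$, and $\lambda=\sum_ra_r\|v_r\|_1^n\,\delta_{v_r/\|v_r\|_1}$ represents $\tau_n$ with $\|\lambda\|\le\sum_r|a_r|\,\|v_r\|_1^n$. Hence
\begin{equation}\label{eq:reduce}
\kappa(n)\ge\inf\{\|\lambda\|:\ \lambda\text{ represents }\tau_n\}.
\end{equation}
To bound all representing measures at once, we integrate a function whose integral is the same for all of them.

\begin{lemma}\label{lem:test}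
Let $\lambda$ represent $\tau_n$ and let $f$ be a polynomial in $x_1,\dots,x_n$ of degree at most $n$. Then $\int f\,d\lambda=\int f\,d\lambda^*$. If moreover $|f|\le1$ on $\Delta$, then $\|\lambda\|\ge\int f\,d\lambda^*$.
\end{lemma}

\begin{proof}
Multiply the homogeneous part of degree $j$ of $f$ by $(x_1+\cdots+x_n)^{n-j}$, for each $j$. This gives an $n$-homogeneous polynomial $\tilde f$ that agrees with $f$ on $\Delta$. By \eqref{eq:moments}, for every representing measure the integral of $\tilde f$ is $1/n!$ times the coefficient of $x_1\cdots x_n$ in $\tilde f$. This proves the first claim, and the second follows from $\int f\,d\lambda\le\int|f|\,d|\lambda|\le\|\lambda\|$.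
\end{proof}

The bound \eqref{eq:amgm} is the case $f=n^nx_1\cdots x_n$, which vanishes at every $u_I$ except $u_{[n]}$ and so sees only the term $k=n$ of $K_n$. If $|f|\le1$ on $\Delta$, then
\[
\int f\,d\lambda^*=\frac1{n!}\sum_I(-1)^{n-|I|}|I|^nf(u_I)
\]
equals $K_n$ exactly when
\begin{equation}\label{eq:signs}
f(u_I)=(-1)^{n-|I|}\qquad\text{for all }\emptyset\ne I\subseteq[n].
\end{equation}
So we need a polynomial of degree at most $n$ that satisfies \eqref{eq:signs} and is bounded by $1$ on all of $\Delta$. Interpolating the values is linear algebra. The difficulty is the bound between the interpolation points.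

\begin{remark}[The role of positivity]\label{rem:positivity}
The condition $v_r\ge0$ enters only in \eqref{eq:reduce}, and it is the reason why test polynomials need to be bounded only on $\Delta$ and not on the whole unit sphere of $\ell_1^n$. If arbitrary $v_r\in\mathbb R^n$ are allowed, the infimum in \eqref{eq:norm} for $\tau_n$ drops to $n^n/n!$. Indeed,
\[
n!\,\tau_n=2^{-n}\sum_{\varepsilon\in\{\pm1\}^n}\varepsilon_1\cdots\varepsilon_n\,(\varepsilon_1e_1+\cdots+\varepsilon_ne_n)^{\otimes n},
\]
because the average of $\varepsilon_1\cdots\varepsilon_n\,\varepsilon_{i_1}\cdots\varepsilon_{i_n}$ is $1$ if every element of $[n]$ occurs an odd number of times among $i_1,\dots,i_n$, that is, for permutations, and $0$ otherwise; this representation of $\tau_n$ costs $n^n/n!$. Conversely, the coordinate $e_1\otimes\cdots\otimes e_n$ of $\tau_n$ is $1/n!$, and that of $v^{\otimes n}$ has absolute value at most $(\|v\|_1/n)^n$, so every representation costs at least $n^n/n!$.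
\end{remark}

\section{The cases $n=2$ and $n=3$}\label{sec:small}

Let $E_j$ be the $j$th elementary symmetric polynomial in $x_1,\dots,x_n$, the sum of all products of $j$ distinct variables. On $\Delta$ we have $E_1=1$.

\subsection*{The case $n=2$}
Here $\lambda^*=2\delta_{u_{\{1,2\}}}-\frac12\delta_{e_1}-\frac12\delta_{e_2}$. The test polynomial $4x_1x_2$ gives the bound $2$, but it takes values in $[0,1]$ only and wastes half of the allowed range $[-1,1]$. The polynomial $P=8x_1x_2-1$ uses all of it: $|P|\le1$ since $0\le x_1x_2\le\frac14$, with $P=-1$ at the endpoints of the segment $\Delta$ and $P=1$ at its midpoint. Thus $\int P\,d\lambda^*=2+\frac12+\frac12=3$, and $\kappa(2)=3$.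

\subsection*{The case $n=3$}
Now $\lambda^*$ has mass $\frac16$ at each vertex of the triangle $\Delta$, mass $-\frac43$ at the midpoint of each side and mass $\frac92$ at the center (Figure~\ref{fig:triangle}), so $K_3=\frac12+4+\frac92=9$. The device used for $n=2$ gives $54E_3-1$, which has the wrong sign at the vertices and yields only $-\frac12+4+\frac92=8$. We correct it with a multiple of $E_2$ and try $P=c_1+c_2E_2+c_3E_3$. The pair $(E_2,E_3)$ equals $(0,0)$, $(\frac14,0)$, $(\frac13,\frac1{27})$ at the vertices, the midpoints and the center, so \eqref{eq:signs} reads $c_1=1$, $c_1+\frac{c_2}4=-1$, $c_1+\frac{c_2}3+\frac{c_3}{27}=1$, and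
\[
P=1-8E_2+72E_3 .
\]
To bound $P$, fix $x_3=t$. Then $x_1+x_2=1-t$, $E_2=x_1x_2+t(1-t)$, $E_3=tx_1x_2$, and
\begin{equation}\label{eq:n3}
P=1-8t(1-t)+(72t-8)\,x_1x_2 .
\end{equation}
On the segment $x_3=t$ the polynomial $P$ is an \emph{affine function of the product} $x_1x_2$, so its extreme values occur where the product is extreme: at $x_1x_2=0$ or at $x_1=x_2$. In the first case $P=1-8t(1-t)\in[-1,1]$. In the second case $x_1x_2=(1-t)^2/4$ and $P=g(t)=18t^3-30t^2+14t-1$, where
\[
1-g(t)=2(1-t)(1-3t)^2\ge0,\qquad 1+g(t)=2t\,(9t^2-15t+7)\ge0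
\]
for $0\le t\le1$, the last quadratic having discriminant $225-252<0$. Hence $|P|\le1$ on $\Delta$ and $\kappa(3)=9$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\draw (0,0)--(1,0)--(0.5,0.866)--cycle;
\draw[dashed] (0.056,0.096)--(0.944,0.096);
\fill (0,0) circle (0.018) node[below left] {$e_1:\ \frac16$};
\fill (1,0) circle (0.018) node[below right] {$e_2:\ \frac16$};
\fill (0.5,0.866) circle (0.018) node[above] {$e_3:\ \frac16$};
\fill (0.5,0.289) circle (0.018) node[above] {$\frac92$};
\draw[fill=white] (0.5,0) circle (0.018) node[below] {$-\frac43$};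
\draw[fill=white] (0.25,0.433) circle (0.018) node[left] {$-\frac43$};
\draw[fill=white] (0.75,0.433) circle (0.018) node[right] {$-\frac43$};
\end{tikzpicture}
\caption{The simplex for $n=3$ with the masses of the optimal measure $\lambda^*$. The polynomial $P=1-8E_2+72E_3$ equals $1$ at the filled points and $-1$ at the open points. On each horizontal segment $P$ is an affine function of $x_1x_2$; on the dashed one, $x_3=1/9$, it is constant.}
\label{fig:triangle}
\end{figure}

The explicit factorizations are not available for general $n$, and they are not needed. The observation about $x_1x_2$ applies to every pair of coordinates, so at a maximum of $P$ or $-P$ any two positive coordinates ought to be equal, and the maximum ought to be at some $u_I$, where the value is prescribed. The one obstacle is visible in \eqref{eq:n3}: the coefficient of the product can vanish, as it does for $t=\frac19$, and then $P$ is constant on the segment and prefers no point of it. In that case we slide to an end of the segment, which lowers the number of positive coordinates.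

\section{The extremal polynomial}\label{sec:poly}

The conditions \eqref{eq:signs} depend on $I$ only through $|I|$, so for a symmetric polynomial they are $n$ conditions, and the span of $E_1,\dots,E_n$ has $n$ parameters. What singles out this span is that its members are symmetric and affine in each variable. We show that each of them, whatever its coefficients, attains its maximum on $\Delta$ at a barycenter. The \emph{support size} of $x\in\Delta$ is the number of its positive coordinates. A point of $\Delta$ is of the form $u_I$ exactly when all its positive coordinates are equal. To \emph{merge} two positive coordinates $x_i,x_l$ of $x$ is to replace $(x_i,x_l)$ by $(x_i+x_l,0)$; this gives a point of $\Delta$ with support size one less.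

\begin{lemma}[Merging]\label{lem:merge}
Let $Q=\sum_{j=1}^nc_jE_j$ with real $c_j$, and let $x$ be a maximizer of $Q$ on $\Delta$ with two unequal positive coordinates $x_i\ne x_l$. Then $Q$ is constant on the segment
\[
L=\{y\in\Delta:\ y_h=x_h\text{ for all }h\ne i,l\}.
\]
In particular, merging $x_i$ and $x_l$ gives again a maximizer.
\end{lemma}

\begin{proof}
Let $x'$ be the vector of the $n-2$ coordinates $x_h$, $h\ne i,l$, and let $s=x_i+x_l$. The points $y\in L$ are those with $y_i,y_l\ge0$ and $y_i+y_l=s$. Sorting the monomials of $E_j$ by whether they contain neither, exactly one, or both of the variables with indices $i,l$, we get for $y\in L$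
\[
E_j(y)=E_j(x')+s\,E_{j-1}(x')+y_iy_l\,E_{j-2}(x'),
\]
where $E_0=1$, $E_{-1}=0$, and $E_m(x')=0$ for $m>n-2$. Hence $Q(y)=\alpha+\beta y_iy_l$ on $L$ with constants $\alpha,\beta$. The product $y_iy_l=\frac14\big(s^2-(y_i-y_l)^2\big)$ is $0$ at the endpoints of $L$ and $s^2/4$ at its midpoint, and $0<x_ix_l<s^2/4$ because $x_i,x_l$ are positive and unequal. If $\beta>0$ the midpoint would have a larger value of $Q$ than $x$, and if $\beta<0$ an endpoint would. So $\beta=0$. The merged point is an endpoint of $L$.
\end{proof}

\begin{lemma}\label{lem:max}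
Let $Q=\sum_{j=1}^nc_jE_j$ with real $c_j$.
\begin{enumerate}
\item[(a)] The maximum of $Q$ on $\Delta$ is attained at some $u_I$.
\item[(b)] If $n\ge2$ and $Q(e_1)\ne Q(u_{\{1,2\}})$, then every maximizer of $Q$ on $\Delta$ is some $u_I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Maximizers exist since $\Delta$ is compact. Take one with the least support size. If it had two unequal positive coordinates, merging them would give a maximizer of smaller support size. So its positive coordinates are all equal.

(b) Call a maximizer \emph{bad} if it has two unequal positive coordinates. Suppose that bad maximizers exist, and let $x$ be one with the least support size $m\ge2$. By the symmetry of $Q$ we may assume that $x_1,\dots,x_m$ are the positive coordinates and that $x_1\ne x_2$. Merging alone gives no contradiction now, since the merged point may be a barycenter; we have to merge in two different ways.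

Let $m\ge3$. Merging $x_1,x_2$ gives a maximizer of support size $m-1$, which is not bad by the choice of $m$. Its positive coordinates are $x_1+x_2,x_3,\dots,x_m$, so $x_3=x_1+x_2$. In particular $x_1<x_3$, and we may merge $x_1$ and $x_3$ in $x$ instead. The resulting maximizer has support size $m-1$ and has the positive coordinates $x_1+x_3$ and $x_2$, which are unequal because $x_2<x_3$. It is bad, contrary to the choice of $m$.

Let $m=2$. The segment $L$ of Lemma~\ref{lem:merge} for the indices $1,2$ is the edge from $e_1$ to $e_2$, and $Q$ is constant on it. This contradicts $Q(e_1)\ne Q(u_{\{1,2\}})$.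
\end{proof}

Both properties of the $E_j$ are needed in (a). The polynomial $x_1+2x_1x_2$ is affine in each variable but not symmetric; for $n=2$ it equals $3t-2t^2$ at $(t,1-t)$ and is maximal only at $t=\frac34$. The polynomial $-(E_2-\frac18)^2$ is symmetric but not affine in each variable; for $n\ge2$ it is maximal only where $E_2=\frac18$, and $E_2(u_I)=\frac{k-1}{2k}$ with $k=|I|$ is either $0$ or at least $\frac14$. The extra hypothesis in (b) cannot be dropped, as $Q=E_1$ shows.

\begin{proposition}\label{prop:P}
There is a polynomial $P=\sum_{j=1}^nc_jE_j$ that satisfies \eqref{eq:signs}. It satisfies $|P|\le1$ on $\Delta$, and $|P(x)|=1$ exactly at the points $x=u_I$.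
\end{proposition}

\begin{proof}
If $|I|=k$, then $\binom kj$ monomials of $E_j$ are nonzero at $u_I$, each equal to $k^{-j}$. So \eqref{eq:signs} is the system
\[
\sum_{j=1}^kc_j\binom kjk^{-j}=(-1)^{n-k},\qquad k=1,\dots,n,
\]
which is triangular with diagonal entries $k^{-k}\ne0$ and therefore has a unique solution. By Lemma~\ref{lem:max}(a), applied to $Q=P$ and to $Q=-P$, the maximum of each on $\Delta$ is a value at some $u_I$, hence $1$ or $-1$. Thus $|P|\le1$.

We have $|P(u_I)|=1$ by \eqref{eq:signs}. Conversely, let $|P(x)|=1$. If $n=1$, then $\Delta=\{u_{\{1\}}\}$. If $n\ge2$, choose $Q\in\{P,-P\}$ with $Q(x)=1$. Then $x$ is a maximizer of $Q$, and $Q(e_1)=-Q(u_{\{1,2\}})\ne0$ by \eqref{eq:signs}, so $x$ is some $u_I$ by Lemma~\ref{lem:max}(b).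
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
By Lemma~\ref{lem:test} with $f=P$ and by \eqref{eq:signs}, every $\lambda$ that represents $\tau_n$ satisfies $\|\lambda\|\ge\int P\,d\lambda^*=K_n$. With \eqref{eq:reduce} this gives $\kappa(n)\ge K_n$, and Lemma~\ref{lem:polar} gives $\kappa(n)\le K_n$. Next, $(1+e^z)^n=\sum_{k=0}^n\binom nke^{kz}$ and $[z^n]e^{kz}=k^n/n!$, which vanishes for $k=0$ since $n\ge1$; so $[z^n](1+e^z)^n=K_n$. The values are $K_1=1$, $K_2=\frac{2+4}2$, $K_3=\frac{3+24+27}6$ and $K_4=\frac{4+96+324+256}{24}$.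
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
The preceding proof shows $\|\lambda\|\ge K_n=\kappa(n)$, and $\lambda^*$ attains equality by Lemma~\ref{lem:polar}. Suppose that $\|\lambda\|=\kappa(n)$. Then
\[
\kappa(n)=\int P\,d\lambda\le\int|P|\,d|\lambda|\le\|\lambda\|=\kappa(n),
\]
so $\int(1-|P|)\,d|\lambda|=0$ with a nonnegative integrand, and $|P|=1$ holds $|\lambda|$-almost everywhere. By Proposition~\ref{prop:P}, $\lambda$ is concentrated on the finite set $\{u_I\}$, and $\lambda-\lambda^*=\sum_Id_I\,\delta_{u_I}$ for some real $d_I$.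

It remains to see that the moment conditions determine the masses. For nonempty $J\subseteq[n]$ the monomial $\prod_{i\in J}x_i$ has degree at most $n$, and its value at $u_I$ is $|I|^{-|J|}$ if $I\supseteq J$ and $0$ otherwise. Lemma~\ref{lem:test} gives
\[
\sum_{I\supseteq J}d_I\,|I|^{-|J|}=0 .
\]
If some $d_I$ were nonzero, we could take $J$ maximal under inclusion with $d_J\ne0$, and the sum would reduce to $d_J|J|^{-|J|}\ne0$. Hence all $d_I$ vanish and $\lambda=\lambda^*$.
\end{proof}

\begin{remark}
The bounds \eqref{eq:known} can be read off from Theorem~\ref{thm:exact}. The lower bound is the term $k=n$. For the upper bound, $(k/n)^n\le k/n$ gives $\sum_k\binom nkk^n\le n^n\sum_k\binom nk\frac kn=2^{n-1}n^n$.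
\end{remark}

\section{Asymptotics}\label{sec:asym}

Let $\varphi(z)=1+e^z$, so that $\kappa(n)=[z^n]\varphi(z)^n$. The Taylor coefficients of $\varphi^n$ are nonnegative, so $\kappa(n)r^n\le\varphi(r)^n$, that is,
\begin{equation}\label{eq:chernoff}
\kappa(n)\le\Big(\frac{1+e^r}r\Big)^n\qquad\text{for every }r>0.
\end{equation}
The derivative of $(1+e^r)/r$ is $\big((r-1)e^r-1\big)/r^2$, which vanishes when $(r-1)e^{r-1}=1/e$. This is where the Lambert function comes from: the best radius is $r=1+w=\zeta$. We now show that on the circle $|z|=\zeta$ Cauchy's integral is concentrated near the point $z=\zeta$, so that \eqref{eq:chernoff} loses only a factor of order $\sqrt n$.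

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
From $we^w=1/e$ we get $e^\zeta=e\cdot e^w=1/w=\gamma$, and then
\begin{equation}\label{eq:saddle}
\frac{1+e^\zeta}\zeta=\frac{1+1/w}{1+w}=\frac1w=\gamma,\qquad\frac{e^\zeta}{1+e^\zeta}=\frac\gamma{\gamma\zeta}=\frac1\zeta .
\end{equation}
So \eqref{eq:chernoff} with $r=\zeta$ is $\kappa(n)\le\gamma^n$.

Cauchy's formula $\kappa(n)=\frac1{2\pi i}\oint\varphi(z)^nz^{-n-1}\,dz$ with $z=\zeta e^{i\theta}$, together with $\varphi(\zeta)/\zeta=\gamma$, gives
\begin{equation}\label{eq:cauchy}
\kappa(n)=\frac{\gamma^n}{2\pi}\int_{-\pi}^\pi G(\theta)^n\,d\theta,\qquad G(\theta)=e^{-i\theta}\,\frac{\varphi(\zeta e^{i\theta})}{\varphi(\zeta)} .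
\end{equation}
\emph{Away from $\theta=0$.} Since $|\exp(\zeta e^{i\theta})|=e^{\zeta\cos\theta}$,
\begin{equation}\label{eq:tail}
|G(\theta)|\le\frac{1+e^{\zeta\cos\theta}}{1+e^\zeta}<1\qquad(0<|\theta|\le\pi).
\end{equation}
\emph{Near $\theta=0$.} As $\varphi(\zeta)>0$, the function $h(t)=\log\varphi(\zeta e^t)$, with the principal logarithm, is analytic near $t=0$. With $z=\zeta e^t$ we have $\frac d{dt}=z\frac d{dz}$, so
\[
h'=z\,\frac{\varphi'}\varphi,\qquad h''=z\,\frac{\varphi'}\varphi+z^2\Big(\frac{\varphi''}\varphi-\Big(\frac{\varphi'}\varphi\Big)^2\Big).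
\]
Here $\varphi'=\varphi''=e^z$, and $\varphi'(\zeta)/\varphi(\zeta)=1/\zeta$ by \eqref{eq:saddle}. Thus $h'(0)=1$ and $h''(0)=1+\zeta^2(\zeta^{-1}-\zeta^{-2})=\zeta$. In $G(\theta)=\exp\big(-i\theta+h(i\theta)-h(0)\big)$ the linear terms $-i\theta$ and $h'(0)\,i\theta$ cancel, which happens only for the radius $\zeta$, and Taylor's theorem gives constants $C,\delta_0>0$ with
\begin{equation}\label{eq:local}
G(\theta)=\exp\big(-\tfrac12\zeta\theta^2+\rho(\theta)\big),\qquad|\rho(\theta)|\le C|\theta|^3\qquad(|\theta|\le\delta_0).
\end{equation}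
Let $\delta=\min\{\delta_0,\zeta/(4C),\pi\}$. Then $|G(\theta)|\le e^{-\zeta\theta^2/4}$ for $|\theta|\le\delta$.

\emph{The integral.} By \eqref{eq:tail} and compactness, $q=\max_{\delta\le|\theta|\le\pi}|G(\theta)|<1$, so the range $|\theta|\ge\delta$ contributes at most $2\pi q^n=o(n^{-1/2})$ to the integral in \eqref{eq:cauchy}. In the range $|\theta|\le\delta$ substitute $\theta=y/\sqrt n$:
\[
\sqrt n\int_{|\theta|\le\delta}G(\theta)^n\,d\theta=\int_{|y|\le\delta\sqrt n}G(y/\sqrt n)^n\,dy .
\]
The integrand is bounded in modulus by $e^{-\zeta y^2/4}$, and for fixed $y$ it tends to $e^{-\zeta y^2/2}$, because $n|\rho(y/\sqrt n)|\le C|y|^3/\sqrt n\to0$ in \eqref{eq:local}. By dominated convergence the integral tends to $\int_{\mathbb R}e^{-\zeta y^2/2}\,dy=\sqrt{2\pi/\zeta}$. Therefore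
\[
\kappa(n)\sim\frac{\gamma^n}{2\pi}\sqrt{\frac{2\pi}{\zeta n}}=\frac{\gamma^n}{\sqrt{2\pi\zeta n}},
\]
and $\kappa(n)^{1/n}\to\gamma$ since $(2\pi\zeta n)^{1/(2n)}\to1$.
\end{proof}

\begin{remark}
The constant $\zeta$ also locates the largest term of $K_n$. Let $t_k=\frac1{n!}\binom nkk^n$ be the mass that $|\lambda^*|$ puts on the points $u_I$ with $|I|=k$. The ratio $t_{k+1}/t_k=\frac{n-k}{k+1}(1+\frac1k)^n$ decreases in $k$, and for $k=\lfloor\alpha n\rfloor$ with $0<\alpha<1$ it tends to $(\frac1\alpha-1)e^{1/\alpha}$. This function of $\alpha$ is strictly decreasing and equals $we^\zeta=1$ at $\alpha=1/\zeta$. So the index $k$ of the largest term satisfies $k/n\to1/\zeta$.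
\end{remark}

\section{Exchangeable laws}\label{sec:exch}

An exchangeable vector can be produced by drawing $\xi\in S^n$ from $\mu$ and then permuting its coordinates at random. So $\mu$ is an average of copies of the random permutation, and we transport \eqref{eq:polar} along $i\mapsto\xi_i$. The barycenter $u_I$ becomes the empirical measure of the coordinates $\xi_i$, $i\in I$.

\begin{proof}[Proof of Corollary~\ref{cor:exch}]
First, \eqref{eq:mixture} makes sense: $\nu\mapsto\nu^n(B)$ is measurable for every measurable $B\subseteq S^n$. For a rectangle $B=A_1\times\cdots\times A_n$ this map is the product of the maps $\nu\mapsto\nu(A_i)$. The sets $B$ for which it is measurable are closed under complements and countable disjoint unions, and rectangles are closed under intersection and generate the product $\sigma$-field, so Dynkin's $\pi$--$\lambda$ theorem applies.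

For $\xi\in S^n$ and $\emptyset\ne I\subseteq[n]$ let $\nu_{\xi,I}=|I|^{-1}\sum_{i\in I}\delta_{\xi_i}$. The map $\xi\mapsto\nu_{\xi,I}$ from $S^n$ to $\mathcal P(S)$ is measurable, because $\xi\mapsto\nu_{\xi,I}(A)=|I|^{-1}\sum_{i\in I}\mathbf 1_A(\xi_i)$ is measurable for each $A\in\mathcal S$. Let $\lambda_I$ be the image of $\mu$ under this map, a probability measure on $\mathcal P(S)$.

Fix $\xi$ and consider the linear map from $(\mathbb R^n)^{\otimes n}$ to signed measures on $S^n$ that sends $e_{i_1}\otimes\cdots\otimes e_{i_n}$ to $\delta_{(\xi_{i_1},\dots,\xi_{i_n})}$; the $\xi_i$ need not be distinct. It sends $(1_I)^{\otimes n}$ to $\sum_{(i_1,\dots,i_n)\in I^n}\delta_{(\xi_{i_1},\dots,\xi_{i_n})}=|I|^n\nu_{\xi,I}^n$, so \eqref{eq:polar} becomes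
\[
\sum_{\sigma\in\mathfrak S_n}\delta_{(\xi_{\sigma(1)},\dots,\xi_{\sigma(n)})}=\sum_{I\ne\emptyset}(-1)^{n-|I|}|I|^n\,\nu_{\xi,I}^n .
\]
Evaluate both sides at a measurable set $B$ and integrate over $\xi$ with respect to $\mu$. On the left, each $\sigma$ contributes the $\mu$-probability that $(\xi_{\sigma(1)},\dots,\xi_{\sigma(n)})\in B$, which is $\mu(B)$; this is the only use of exchangeability, and it cannot be avoided, since every measure of the form \eqref{eq:mixture} is invariant under permutations. On the right, $\int\nu_{\xi,I}^n(B)\,d\mu(\xi)=\int\nu^n(B)\,d\lambda_I(\nu)$ by the change of variables formula for image measures. Dividing by $n!$, we obtain \eqref{eq:mixture} with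
\[
\lambda=\frac1{n!}\sum_{I\ne\emptyset}(-1)^{n-|I|}|I|^n\,\lambda_I,\qquad\|\lambda\|\le\frac1{n!}\sum_{I\ne\emptyset}|I|^n=\frac1{n!}\sum_{k=1}^n\binom nkk^n .
\]

For $S=[n]$ we have $\mathcal P(S)=\Delta$, and the $\sigma$-field generated by the evaluation maps is generated by the coordinates, so it is the Borel $\sigma$-field of $\Delta$. By the dictionary in the introduction, for the law of a uniform random permutation \eqref{eq:mixture} says that $\lambda$ represents $\tau_n$. Theorems \ref{thm:unique} and~\ref{thm:exact} then give $\|\lambda\|\ge\kappa(n)=\frac1{n!}\sum_{k=1}^n\binom nkk^n$.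
\end{proof}

\begin{thebibliography}{1}
\bibitem{Janson} Svante Janson, \emph{Tensor norms on ordered normed spaces, polarization constants, and exchangeable distributions}, arXiv:1811.02450 (2018).
\end{thebibliography}
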